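# A compact parameter set of dimension zero with no common hypercyclic vector

## Dimension below one: the natural guess is yes

Let $X$ be $\ell_p(\mathbb N)$ for some $p\in[1,+\infty)$, or $c_0(\mathbb N)$, over the real or the complex numbers, and let $B(x_0,x_1,x_2,\dots)=(x_1,x_2,\dots)$ be the backward shift on $X$. For $a,b>0$ the operator $e^aB\times e^bB$ acts on $X\times X$ by $(x,y)\mapsto(e^aBx,e^bBy)$. Fix a compact set $\Lambda\subset(0,+\infty)^2$ of parameters, and ask for one single vector of $X\times X$ whose orbit is dense under every $e^aB\times e^bB$ with $(a,b)\in\Lambda$. How large may $\Lambda$ be?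

The paper of Frédéric Bayart, Fernando Costa and Quentin Menet, "Common hypercyclic vectors and dimension of the parameter set", arXiv:2103.13152 (2021), is the source of the problem, and the following facts are known.

* (i) (Borichev) On $\ell_2\times\ell_2$, no vector works for all of $(0,+\infty)^2$.
* (ii) If $\Lambda\subset(0,+\infty)^2$ is a Lipschitz curve, a common vector exists.
* (iii) If $\Lambda$ is compact and has Hausdorff dimension $>1$, no common vector exists.
* (iv) Some set $\Lambda$ of Hausdorff dimension exactly $1$ has no common vector.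

So above dimension one the answer is always no, at dimension one it can be yes or no, and the remaining case is a compact $\Lambda$ of dimension $<1$. Such a set is thinner than a curve, and curves are fine. **The first guess** is therefore: yes, dimension below one is always enough. We shall test this guess, see it pass several tests, and then see it fail as badly as possible.

We fix notation, for any number $d\ge1$ of factors. The space $\mathbb R^d$ carries the sup-norm $|\cdot|$; distances and diameters refer to it, and $Q(a,r)$ is the closed sup-ball. For $a=(a^1,\dots,a^d)\in(0,\infty)^d$ put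
$$T_a=e^{a^1}B\times\cdots\times e^{a^d}B\quad\text{on }X^d,\qquad \|x\|=\max_i\|x^i\| .$$
Let $e_k$ be the unit vectors of $X$ and $S$ the forward shift on $X$, an isometry with $BS=I$. The fact used all the time is that the $k$-th coordinate of $(e^{a^i}B)^nx^i$ is $e^{na^i}x^i_{n+k}$, and that in every $X$ the norm dominates each coordinate.

**Definition (hypercyclic vectors).** For an operator $T$ on a separable infinite-dimensional $F$-space $Y$, a vector $y$ is hypercyclic if $\{T^ny:n\ge0\}$ is dense in $Y$; $HC(T)$ is the set of these vectors. A family $(T_\lambda)_{\lambda\in\Lambda}$ admits a common hypercyclic vector if $\bigcap_{\lambda\in\Lambda}HC(T_\lambda)\ne\varnothing$. Since $Y$ has no isolated points, a dense orbit meets every nonempty open set at infinitely many times.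

**Definition (residual).** A subset of a complete metric space is residual if it contains a countable intersection of dense open sets. By Baire's theorem residual sets are dense, in particular nonempty, and a countable intersection of residual sets is residual.

**Definition (gauges).** A gauge is a function $\varphi\ge0$, nondecreasing near $0$, with $\varphi(0^+)=0$ (and $\varphi(0)=0$). The associated Hausdorff measure is
$$\mathcal H^\varphi(E)=\lim_{\delta\to0}\ \inf\Big\{\sum_i\varphi(\operatorname{diam}E_i):\ E\subset\bigcup_iE_i,\ \operatorname{diam}E_i\le\delta\Big\},$$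
with countable covers. For $\varphi(r)=r^s$ we write $\mathcal H^s$, and $\dim_{\mathcal H}E=\inf\{s>0:\mathcal H^s(E)=0\}$.

If, for each $k$, $E$ is covered by $m_k$ sets of diameter at most $\eta_k$, with $\eta_k\to0$, then $\mathcal H^\varphi(E)\le\liminf_k m_k\varphi(\eta_k)$. For instance, start from one interval of length $e^{-1}$, and replace each interval of length $e^{-2^k}$ by two intervals of length $e^{-2^{k+1}}$ at its ends. There is room, since $2e^{-2^{k+1}}<e^{-2^k}$. The limit set is covered by $2^k$ intervals of length $e^{-2^k}$, so for the gauge $\varphi(r)=(\log\frac1r)^{-2}$ it has $\mathcal H^\varphi\le\liminf_k 2^k\,4^{-k}=0$. Logarithmic gauges are far larger than powers: $r^s\le(\log\frac1r)^{-c}$ for small $r$, for all $s,c>0$. So $\mathcal H^\varphi(E)=0$ for one such gauge already forces $\dim_{\mathcal H}E=0$.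

**One parameter, and countably many.** Let $\Lambda=\{a\}$. Given finitely supported $u,v\in X^d$, put $x^i=v^i+e^{-na^i}S^nu^i$. For $n$ beyond the support of $v$ we get $T_a^nx=u$ exactly, while $\|x-v\|\le e^{-n\min_ia^i}\|u\|$ is small for large $n$. So the open set of all $x$ whose $T_a$-orbit enters a given ball is dense, and Baire's theorem shows that $HC(T_a)$ is residual. Again by Baire, every countable $\Lambda$ has a residual set of common vectors. The guess passes its first test.

**Several targets in one vector.** Uncountable sets require more. Let us try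
$$x^i=v^i+e^{-na^i}S^nu^i+e^{-mb^i}S^mu^i\qquad(n<m),$$
to serve $a$ at time $n$ and $b$ at time $m$. At time $m$ under $T_b$ the middle term becomes a multiple of $B^{m-n}u^i$; it vanishes once $m-n$ exceeds the support of $u$. At time $n$ under $T_a$ the last term becomes $e^{na^i-mb^i}S^{m-n}u^i$; it is small when $mb^i-na^i$ is large. And at time $n$ the vector also serves all parameters $a'$ with $|a'-a|\le\varepsilon/n$, since this changes $u^i$ only by a factor between $e^{-\varepsilon}$ and $e^{\varepsilon}$. These three demands turn out to be the whole problem.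

## Itineraries: the problem without vectors

**Definition (itinerary).** Let $\Lambda\subset(0,\infty)^d$ be compact and nonempty, $\varepsilon>0$, $N\ge1$. An $(\varepsilon,N)$-itinerary for $\Lambda$ is a finite set $T\subset\mathbb N\cap[N,\infty)$ of times with points $a_n\in\Lambda$ $(n\in T)$ such that
$$\Lambda\subset\bigcup_{n\in T}Q(a_n,\varepsilon/n),\tag{1}$$
$$m-n\ge\tfrac1\varepsilon\quad\text{and}\quad m\,a_m^i-n\,a_n^i\ge\tfrac1\varepsilon\qquad\text{for all }n<m\text{ in }T\text{ and all }i.\tag{2}$$

It is enough to check (2) for consecutive times, since the gaps add up; across $t$ steps they give at least $t/\varepsilon$. Example: if $\Lambda=\{b_1,\dots,b_Q\}$ is finite, visit the points one after the other at times growing fast enough; (1) is trivial and (2) holds once each time is large compared with the previous one.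

**Theorem C.** For $d\ge1$ and compact nonempty $\Lambda\subset(0,\infty)^d$, the following are equivalent:

1. $\bigcap_{a\in\Lambda}HC(T_a)\ne\varnothing$;
2. this set is residual in $X^d$;
3. for all $\varepsilon>0$ and $N\ge1$ there is an $(\varepsilon,N)$-itinerary for $\Lambda$.

In particular, since the third condition does not mention $X$, the first one does not depend on $X$.

*Proof.* Item 2 implies item 1 by Baire's theorem.

**Step 1 (1 implies 3).** *This step reads an itinerary off a common vector.* Let $x$ be a common hypercyclic vector, and fix $\varepsilon$ and $N$. Put $l=\lceil1/\varepsilon\rceil$ and choose $\varepsilon'\in(0,\frac12)$ so small that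
$$\log\tfrac{1+\varepsilon'}{1-\varepsilon'}\le\varepsilon,\qquad\log\tfrac{1-\varepsilon'}{\varepsilon'}\ge\tfrac1\varepsilon .$$
Let $U_n=\{a\in\Lambda:\|T_a^nx-(e_l,\dots,e_l)\|<\varepsilon'\}$. The sets $U_n$ with $n\ge N$ are relatively open, because $a\mapsto T_a^nx$ is continuous, and they cover $\Lambda$, because each orbit meets the open ball infinitely often. By compactness there is a finite $T\subset[N,\infty)$ with $\Lambda=\bigcup_{n\in T}U_n$ and $U_n\ne\varnothing$ for $n\in T$; pick $a_n\in U_n$. For $a\in U_n$ and every $i$, comparing coordinates gives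
$$1-\varepsilon'<e^{na^i}|x^i_{n+l}|<1+\varepsilon',\qquad e^{na^i}|x^i_{n+k}|<\varepsilon'\quad(k\ge0,\ k\ne l).\tag{3}$$

*Covering.* Use the first part of (3) for $a\in U_n$ and for $a_n$ and divide: $n|a^i-a_n^i|\le\log\frac{1+\varepsilon'}{1-\varepsilon'}\le\varepsilon$. This gives (1).

*Second gap.* Let $n<m$ be in $T$. Write $m+l=n+k$; here $k=l+(m-n)\ne l$. By (3), $e^{na_n^i}|x^i_{m+l}|<\varepsilon'$ and $e^{ma_m^i}|x^i_{m+l}|>1-\varepsilon'$. Dividing, $ma_m^i-na_n^i\ge\log\frac{1-\varepsilon'}{\varepsilon'}\ge\frac1\varepsilon$.

*First gap.* Suppose $m-n\le l$. Then $n+l=m+k$ with $0\le k<l$, so (3) gives $e^{ma_m^i}|x^i_{n+l}|<\varepsilon'$ and $e^{na_n^i}|x^i_{n+l}|>1-\varepsilon'$. Since $\varepsilon'<1-\varepsilon'$, this yields $ma_m^i<na_n^i$, against the second gap. So $m-n>l\ge1/\varepsilon$.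

**Step 2 (3 implies 2).** *This step builds vectors from itineraries.* Let $\Lambda\subset[\alpha,\beta]^d$ with $0<\alpha<\beta$, and let $D\subset X^d$ be a countable dense set of finitely supported vectors. For $u\in D$ and $\sigma>0$ put
$$G_{u,\sigma}=\{x\in X^d:\ \forall a\in\Lambda\ \exists n\ge0,\ \|T_a^nx-u\|<\sigma\}.$$
Then $\bigcap_{u\in D,\,q\ge1}G_{u,1/q}=\bigcap_{a\in\Lambda}HC(T_a)$, so it suffices that each $G_{u,\sigma}$ is open and dense.

*Open.* Let $x\in G_{u,\sigma}$. For each $a\in\Lambda$ pick $n$ with $\|T_a^nx-u\|<\sigma$. As $(a,x)\mapsto T_a^nx$ is continuous, the inequality persists for $(a',x')$ in a product neighborhood of $(a,x)$. Finitely many of the neighborhoods of the points $a$ cover $\Lambda$, and the intersection of the corresponding neighborhoods of $x$ lies in $G_{u,\sigma}$.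

*Dense.* Let $v$ be finitely supported and $\sigma'>0$. Choose $s\ge1$ such that all $u^i,v^i$ are supported in $\{0,\dots,s-1\}$, and let $M=\max_i\|u^i\|$. Take an $(\varepsilon,N)$-itinerary with $N\ge s$ large and $\varepsilon\le1/s$ small, write $T=\{n_1<\dots<n_q\}$ and $a_k:=a_{n_k}$, and put
$$x^i=v^i+\sum_{k=1}^qe^{-n_ka_k^i}S^{n_k}u^i .$$
Then $\|x-v\|\le M\sum_{n\ge N}e^{-\alpha n}<\sigma'$ for $N$ large. Let $a\in\Lambda$ and choose $k$ with $|a-a_k|\le\varepsilon/n_k$. We go through the terms of $e^{n_ka^i}B^{n_k}x^i$.

* $B^{n_k}v^i=0$, because $n_k\ge N\ge s$.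
* For $j<k$ the term is a multiple of $B^{n_k-n_j}u^i=0$, because $n_k-n_j\ge1/\varepsilon\ge s$.
* For $j=k$ the term is $e^{n_k(a^i-a_k^i)}u^i$, which is within $(e^\varepsilon-1)M$ of $u^i$.
* For $j>k$ the term is $e^{n_ka^i-n_ja_j^i}S^{n_j-n_k}u^i$, of norm at most $Me^\varepsilon e^{n_ka_k^i-n_ja_j^i}\le Me^\varepsilon e^{-(j-k)/\varepsilon}$ by adding consecutive gaps.

Altogether
$$\|T_a^{n_k}x-u\|\le M(e^\varepsilon-1)+Me^\varepsilon\frac{e^{-1/\varepsilon}}{1-e^{-1/\varepsilon}}<\sigma$$
for $\varepsilon$ small. So $x\in G_{u,\sigma}$ and $\|x-v\|<\sigma'$. As finitely supported vectors are dense, $G_{u,\sigma}$ is dense. $\blacksquare$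

From now on we travel: at time $n$ we stand at $a_n\in\Lambda$ and cover the ball of radius $\varepsilon/n$ around us. The second half of (2) says that along the trip the quantity $n\,a_n^i$ must increase in each coordinate.

## A segment, large sets, and a four-corner Cantor set

**A decreasing segment.** Let $\Lambda=\{(1+t,2-t):0\le t\le1\}$ and let $A$ be an integer with $A\ge\frac1\varepsilon+\varepsilon$. Put $n_1=N$, $t_1=0$, $n_{q+1}=n_q+A$ and $t_{q+1}=\min(1,t_q+\varepsilon/n_q)$. Since $\sum_q\varepsilon/(N+(q-1)A)=\infty$, after finitely many steps $t_q=1$, and we stop. Each piece from $t_q$ to $t_{q+1}$ lies in the ball of time $n_q$, so (1) holds. In the first coordinate, $(n_q+A)(1+t_{q+1})\ge n_q(1+t_q)+A$. In the second,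
$$(n_q+A)(2-t_{q+1})\ge n_q(2-t_q)-n_q(t_{q+1}-t_q)+A\ge n_q(2-t_q)-\varepsilon+A .$$
So (2) holds, and this segment has a common vector, as (ii) predicts. A move by $\varepsilon/n$ costs only a bounded amount of time, and the harmonic series diverges.

**Sets of dimension above one.** Suppose a compact $\Lambda$ has a common vector, and take $(1,N)$-itineraries. By (1), $\Lambda$ is covered by sets of diameter at most $2/n$ with distinct $n\ge N$, and for $s>1$ we have $\sum_{n\ge N}(2/n)^s\to0$ as $N\to\infty$. Hence $\mathcal H^s(\Lambda)=0$ for all $s>1$. This proves (iii), by covering alone, and makes the guess look even better: dimension one is where the sum $\sum 1/n$ sits.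

For a richer test we need to know how fast one can run through a list of points.

**Lemma 1 (the clock of a tour).** Let $b_1,\dots,b_{Q_0}\in[\alpha,\beta]^d$ with $0<\alpha<\beta$, let $\varepsilon>0$ and let $N\ge1$ be an integer. Put $\Delta_q=|b_{q+1}-b_q|$, $A=\lceil\frac1\varepsilon\max(1,\frac1\alpha)\rceil$, $n_1=N$ and
$$n_{q+1}=\lceil n_q(1+\Delta_q/\alpha)\rceil+A .$$
Then the times $n_q$ with the points $b_q$ satisfy (2), and for every $Q\le Q_0$
$$n_Q\le\big(N+(A+1)Q\big)\exp\Big(\frac1\alpha\sum_{q<Q}\Delta_q\Big).\tag{4}$$

*Proof.* Clearly $n_{q+1}-n_q\ge A\ge1/\varepsilon$. Since $b^i_{q+1}\ge\alpha$ and $b^i_{q+1}\ge b^i_q-\Delta_q$,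
$$n_{q+1}b^i_{q+1}\ge n_qb^i_{q+1}+n_q\Delta_q+A\alpha\ge n_qb^i_q+\tfrac1\varepsilon .$$
This is (2) for consecutive times, hence for all pairs. Next, $n_{q+1}\le n_q(1+\Delta_q/\alpha)+A+1\le(n_q+A+1)e^{\Delta_q/\alpha}$. Now (4) follows by induction: if it holds for $Q$, then $n_{Q+1}\le(n_Q+A+1)e^{\Delta_Q/\alpha}\le\big(N+(A+1)(Q+1)\big)\exp\big(\frac1\alpha\sum_{q<Q+1}\Delta_q\big)$. $\square$

**The four-corner Cantor set.** Let $0<\rho<\frac14$. Start from $[1,2]^2$ and replace again and again each square of side $\rho^K$ by the four squares of side $\rho^{K+1}$ at its corners; let $F$ be the limit set and $s=\log4/\log(1/\rho)\in(0,1)$. The cover by $4^K$ squares of side $\rho^K$ gives $\dim_{\mathcal H}F\le s$. Conversely, give mass $4^{-K}$ to each generation-$K$ square. Distinct generation-$K$ squares are at distance at least $(1-2\rho)\rho^{K-1}$, so a set of diameter $r$ with $(1-2\rho)\rho^K\le r<(1-2\rho)\rho^{K-1}$, $K\ge1$, meets at most one of them and has mass at most $4^{-K}=\rho^{Ks}\le(r/(1-2\rho))^s$. For $r\ge1-2\rho$ this bound is trivial, and single points have mass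 $0$. So every cover has $\sum(\operatorname{diam}E_i)^s\ge(1-2\rho)^s$, and $\dim_{\mathcal H}F=s$.

Does $F$ have a common vector? Pick a point of $F$ in each generation-$K$ square, and list these $4^K$ points so that the points of each square of every generation come consecutively. For $j<K$, exactly $3\cdot4^j$ consecutive pairs have a generation-$j$ square as smallest common square, and such a pair is at distance at most $\rho^j$. The tour has length at most
$$\sum_{j\ge0}3\cdot4^j\rho^j=\frac3{1-4\rho}=:V,$$
whatever $K$ is. By Lemma 1 with $\alpha=1$, all times are at most $(N+(A+1)4^K)e^V\le(N+A+1)e^V4^K$. Since $(4\rho)^K\to0$, for $K$ large every time satisfies $\rho^K\le\varepsilon/n_q$, so the ball of time $n_q$ covers the square it visits. This is an $(\varepsilon,N)$-itinerary: $F$ has a common vector. As $\rho$ varies, all dimensions in $(0,1)$ occur, and the guess has passed again.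

## Covering is cheap, traveling is not

Let us try to prove the guess. Let $\Lambda\subset[1,2]^2$ be compact with $\dim_{\mathcal H}\Lambda<1$; then $\mathcal H^1(\Lambda)=0$. Fix $\varepsilon,N$, put $A=\lceil1/\varepsilon\rceil$, and take $\kappa>0$ with $2(N+A)\kappa\le\varepsilon$. There are sets $E_i$ meeting $\Lambda$ and covering it, and numbers $r_i>0$ with $r_i\ge\operatorname{diam}E_i$ and $\sum r_i<\kappa$. Choose $b_i\in E_i\cap\Lambda$. The open balls of center $b_i$ and radius $2r_i$ cover $\Lambda$; keep finitely many and number them by decreasing radius. Then $i\,r_i\le r_1+\dots+r_i<\kappa$. Visit $b_i$ at time $n_i=N+Ai$. Then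
$$2r_in_i\le2(N+A)\,i\,r_i\le2(N+A)\kappa\le\varepsilon .$$
So (1) holds, and so does the first half of (2). Only one condition is left: $n\,a_n^i$ must increase. Here the attempt stops. From $b_i$ to $b_{i+1}$ a coordinate, say $c$ at $b_i$ and $c'$ at $b_{i+1}$, contributes $(n_i+A)c'-n_ic=Ac'-n_i(c-c')\le2A-n_i(c-c')$, and this is at most $0$ as soon as the coordinate drops by $2A/n_i$. The list sorted by radius knows nothing about position, and such drops are to be expected.

One may wait longer between visits, as in Lemma 1, but then a move by $\Delta$ multiplies the clock by up to $e^{\Delta/\alpha}$. Traveling costs an exponential in the length of the trip, while Hausdorff measure only sees the sizes of the pieces and not the distances between them. The next lemma shows that this cost cannot be avoided.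

**Lemma 2 (few visits per dyadic block).** Let $\Lambda\subset[1,2]^d$, and let $T\subset\mathbb N$ and $a_n\in\Lambda$ $(n\in T)$ satisfy $ma_m^i>na_n^i$ for all $n<m$ in $T$ and all $i$. Put $T_j=T\cap[2^j,2^{j+1})$. Suppose $\Lambda$ is a finite disjoint union of sets at pairwise distances $\ge\delta$, with $0<\delta\le1$. Then at most $6d/\delta$ of these sets contain a point $a_n$ with $n\in T_j$.

*Proof.* Put $t_n^i=\log a_n^i\in[0,\log2]$. For consecutive $n<m$ in $T_j$ the hypothesis reads $t_m^i-t_n^i>-\log(m/n)$. So the negative increments of $(t_n^i)_{n\in T_j}$ add up, in absolute value, to at most $\log(\max T_j/\min T_j)\le\log2$. The sum of the positive increments is the net change plus this quantity, so at most $2\log2$. The total variation is at most $3\log2$. As $\exp$ has derivative at most $2$ on $[0,\log2]$, we have $|a_m^i-a_n^i|\le2|t_m^i-t_n^i|$. Summing over the $d$ coordinates, the sequence $(a_n)_{n\in T_j}$ has sup-norm length at most $6d\log2\le5d$.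

Let $q\geq 1$ of the sets be visited. List them by first visit: the first visits to consecutive sets of this list are at distance at least $\delta$, so by the triangle inequality $(q-1)\delta\le5d$, and $q\le1+5d/\delta\le6d/\delta$. $\square$

Place $p^d$ tiny cubes of side $2^{-L}$ on a grid of mesh $1/p$ in $[1,2]^d$, at mutual distances at least $\frac1{2p}$. By Lemma 2 a dyadic block of times visits at most $12dp$ of them. To visit all of them one needs at least $p^{d-1}/(12d)$ blocks, hence some visits at times $n\ge2^{p^{d-1}/(12d)-1}$. If $L$ is well below $p^{d-1}$, then $1/n$ is by then much smaller than the cubes: the tour has come too late. Yet $L$ may be almost a power of the number $m=p^d$ of cubes, with exponent $1-\frac1d$, so the cubes may be as small as $2^{-L}$ with $L\approx m^{1-1/d}$; for $d\ge2$ this is far smaller than any power of $1/m$. This suggests dimension zero, and it singles out the gauge for which $m\,\psi(2^{-L})\approx1$ when $m=L^{d/(d-1)}$. For $d\ge2$ put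
$$\psi_d(r)=\big(\log\tfrac1r\big)^{-d/(d-1)}\ \text{ for }r<1/e,\qquad\psi_d(r)=1\ \text{ for }r\ge1/e .$$

**Theorem A.** Let $d\ge2$ and let $\varphi$ be a gauge with $\varphi(r)=o(\psi_d(r))$ as $r\to0$. There is a nonempty compact $\Lambda\subset[1,2]^d$ with $\mathcal H^\varphi(\Lambda)=0$ and $\bigcap_{a\in\Lambda}HC(T_a)=\varnothing$, for every $X$ in the list.

**Corollary.** The answer to the question is no, for every $X$ in the list: there is a compact $\Lambda\subset[1,2]^2$ with $\dim_{\mathcal H}(\Lambda)=0$ and $\bigcap_{(a,b)\in\Lambda}HC(e^aB\times e^bB)=\varnothing$, and the same $\Lambda$ works for all $X$.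

*Proof of the corollary from Theorem A.* Take $d=2$ and $\varphi(r)=(\log\frac1r)^{-3}$ for small $r$, which is $o(\psi_2)$. For every $s>0$ we have $r^s\le\varphi(r)$ for small $r$, so $\mathcal H^s(\Lambda)\le\mathcal H^\varphi(\Lambda)=0$. $\square$

**Theorem B.** Let $d\ge2$. If $\Lambda\subset(0,\infty)^d$ is $\sigma$-compact with $\mathcal H^{\psi_d}(\Lambda)=0$, then $\bigcap_{a\in\Lambda}HC(T_a)$ is residual in $X^d$.

**Remark (scope).** By Theorem A the hypothesis of Theorem B cannot be weakened to $\mathcal H^\varphi(\Lambda)=0$ for any gauge $\varphi=o(\psi_d)$. For $d=2$ the critical gauge is $(\log\frac1r)^{-2}$, far below dimension $1$. For sets with $\mathcal H^{\psi_d}(\Lambda)>0$ nothing is claimed beyond Theorem C. Such sets include Lipschitz curves (positive answer, fact (ii)), sets with a negative answer (fact (iii)), and also the set $F$ above: it has positive dimension, so $\mathcal H^{\psi_2}(F)>0$, and it has a common vector.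

## A Cantor set whose cubes are too far apart to be visited in time

The count for one grid is not yet a proof. Large balls at early times may cover many cubes without visiting each of them, and small balls at late times still cover parts of cubes. We use many generations of cubes and a measure $\mu$ on $\Lambda$, and show that, however one travels, the balls of all times $n\ge N$ together cover a total $\mu$-mass that is small for large $N$. Fix $d\ge2$ and $\varphi=o(\psi_d)$.

**Step 1 (choice of the numbers).** *This step fixes how many cubes generation $k$ has and how small they are: small enough for $\mathcal H^\varphi(\Lambda)=0$, but so large that $L_k$ dyadic blocks of travel visit only a fraction of order $2^{-k}$ of them.* Put $\eta_0=1$, $L_0=0$, $m_0=1$. Given generation $k-1$, with $m_{k-1}$ cubes of side $\eta_{k-1}=2^{-L_{k-1}}$, and an integer $p_k\ge1$ to be chosen, set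
$$\delta_k=\frac{\eta_{k-1}}{2p_k},\quad m_k=m_{k-1}p_k^d,\quad c_k=2^{-k-1}\eta_{k-1}m_{k-1},\quad L_k=\lfloor c_kp_k^{d-1}\rfloor,\quad\eta_k=2^{-L_k}.$$
Here $2^{-k}\delta_km_k=2^{-k-1}\eta_{k-1}m_{k-1}p_k^{d-1}=c_kp_k^{d-1}$, and therefore
$$L_k\le2^{-k}\delta_km_k\qquad(k\ge1).\tag{5}$$
This is what we want: by Lemma 2 one block visits at most $6d/\delta_k$ cubes, so $L_k$ blocks visit at most $6dL_k/\delta_k\le6d\,2^{-k}m_k$ of them. We choose $p_k$ so large that

* (a) $L_k\ge L_{k-1}+\log_2p_k+2$;
* (b) $c_kp_k^{d-1}\ge1$, hence $L_k\ge\frac12c_kp_k^{d-1}$;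
* (c) $m_k\varphi(\eta_k)\le2^{-k}$.

This is possible. The number $c_k$ does not depend on $p_k$ and $d\ge2$, so (a) and (b) hold for all large $p_k$; the second half of (b) uses $\lfloor t\rfloor\ge t/2$ for $t\ge1$. By (b), $p_k^{d-1}\le2L_k/c_k$, so $p_k^d\le(2L_k/c_k)^{d/(d-1)}$ and
$$m_k\varphi(\eta_k)\le m_{k-1}\Big(\frac2{c_k}\Big)^{d/(d-1)}L_k^{d/(d-1)}\varphi(2^{-L_k}).$$
For $L\ge2$ we have $\psi_d(2^{-L})=(L\log2)^{-d/(d-1)}$, so $\varphi=o(\psi_d)$ makes the right side tend to $0$ as $p_k\to\infty$, because $L_k\to\infty$. So (c) holds for large $p_k$.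

From (a), $\eta_k\le2^{-2}\eta_{k-1}/p_k=\delta_k/2$. Also $L_k\ge L_{k-1}+2$, so $L_k\ge2k$.

**Step 2 (the set and its measure).** *This step builds $\Lambda$ and checks separation and size.* Let $\Lambda_0=[1,2]^d$. Divide each cube of $\Lambda_{k-1}$ into $p_k^d$ closed cells of side $2\delta_k=\eta_{k-1}/p_k$ and keep in each cell the concentric closed cube of side $\eta_k$. Let $\Lambda_k$ be the union of these $m_k$ cubes of generation $k$, and $\Lambda=\bigcap_k\Lambda_k$, a nonempty compact set. Each cube has the same number of children, so there is a Borel probability measure $\mu$ on $\Lambda$ that gives mass $1/m_k$ to each generation-$k$ cube.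

*Separation: distinct generation-$k$ cubes, $k\ge1$, are at distance at least $\delta_k$.* In the same parent the centers differ by at least $2\delta_k$ in some coordinate, so the distance is at least $2\delta_k-\eta_k\ge\delta_k$. In different parents (then $k\ge2$) the distance is, by induction, at least $\delta_{k-1}\ge\eta_{k-1}\ge\delta_k$.

*Size.* $\Lambda$ is covered by $m_k$ sets of diameter $\eta_k\to0$, so (c) gives $\mathcal H^\varphi(\Lambda)\le\liminf_k2^{-k}=0$.

Neither $\Lambda$ nor $\mu$ depends on $X$.

**Step 3 (what has to be contradicted).** *This step turns a common vector into a statement about masses.* Suppose that for some $X$ a common hypercyclic vector exists. Fix $k_0\ge1$. By Theorem C, from item 1 to item 3, there is a $(1,N)$-itinerary with $N=2^{L_{k_0}}$: times $T\subset[2^{L_{k_0}},\infty)$ and points $a_n\in\Lambda$ with $ma_m^i-na_n^i\ge1>0$ for $n<m$ in $T$, and $\Lambda\subset\bigcup_{n\in T}Q(a_n,1/n)$. Let $T_j=T\cap[2^j,2^{j+1})$ and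
$$\mu_j=\mu\Big(\bigcup_{n\in T_j}Q(a_n,1/n)\Big).$$
Every $n\in T$ lies in some $T_j$ with $j\ge L_{k_0}$, and the intervals $[L_{k-1},L_k)$ with $k>k_0$ contain all these $j$. So
$$1=\mu(\Lambda)\le\sum_{k>k_0}\ \sum_{L_{k-1}\le j<L_k}\mu_j.\tag{6}$$

**Step 4 (two bounds for one block).** *This step estimates $\mu_j$ twice: by travel when the balls are smaller than the gaps between cubes, and by counting balls when they are larger.*

*Bound $(\alpha)$: if $l\ge1$ and $2^{-j}<\delta_l$, then*
$$\mu_j\le\frac{6d}{\delta_lm_l}.$$
For $n\in T_j$ we have $1/n\le2^{-j}<\delta_l$. Since $a_n\in\Lambda$, separation shows that $Q(a_n,1/n)\cap\Lambda$ lies in the generation-$l$ cube that contains $a_n$. Apply Lemma 2 to the partition of $\Lambda$ by the generation-$l$ cubes, with $\delta=\delta_l\le1$: at most $6d/\delta_l$ such cubes occur, each of mass $1/m_l$.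

*Bound $(\beta)$: if $k\ge2$, $j\ge L_{k-1}$ and $2^{-j}\ge\delta_k$, then*
$$\mu_j\le6^d\,2^{dL_{k-1}}\,2^{-(d-1)j}.$$
Put $r=2^{-j}$. For $n\in T_j$ we have $Q(a_n,1/n)\subset Q(a_n,r)$. Since $r\le\eta_{k-1}<\delta_{k-1}$, this ball meets only one generation-$(k-1)$ cube. In one dimension, an interval of length $2r$ meets at most $\frac{2r}{h}+2$ closed cells of a grid of mesh $h$. With $h=2\delta_k$ the ball meets at most $\big(\frac{r}{\delta_k}+2\big)^d\le(3r/\delta_k)^d$ cells of that cube, because $r\ge\delta_k$. Each cell carries mass $1/m_k=1/(m_{k-1}p_k^d)$, and $\delta_kp_k=\eta_{k-1}/2$, so the mass of the ball is at most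
$$\frac{(3r/\delta_k)^d}{m_{k-1}p_k^d}=\frac{(6r/\eta_{k-1})^d}{m_{k-1}}\le6^d\,2^{dL_{k-1}}\,2^{-dj}.$$
There are at most $2^j$ integers in $T_j$, which gives $(\beta)$.

**Step 5 (summing over the blocks).** *This step shows that for every $k>k_0$ the inner sum in (6) is of order $2^{-k}$.* Fix $k>k_0$, so $k\ge2$, and put $J_k=dL_{k-1}+k$. Bound $(\beta)$ is useful only when $2^{dL_{k-1}}$ has been beaten, that is, from $J_k$ on; before $J_k$ we let the previous generation do the work. Every $j\in[L_{k-1},L_k)$ falls under one of three cases.

* *$j<J_k$.* Here $2^{-j}\le\eta_{k-1}<\delta_{k-1}$, and $(\alpha)$ applies with $l=k-1$. Since $k\le2(k-1)\le L_{k-1}$, there are at most $J_k\le(d+1)L_{k-1}$ such $j$. By (5) the total is at most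
$$\frac{6d(d+1)L_{k-1}}{\delta_{k-1}m_{k-1}}\le6d(d+1)2^{-(k-1)}.$$
* *$j\ge J_k$ and $2^{-j}\ge\delta_k$.* By $(\beta)$ and $(d-1)j\ge j$ the total is at most
$$\sum_{j\ge J_k}6^d\,2^{dL_{k-1}-j}=2\cdot6^d\,2^{dL_{k-1}-J_k}=2\cdot6^d\,2^{-k}.$$
* *$2^{-j}<\delta_k$ and $j<L_k$.* By $(\alpha)$ with $l=k$, at most $L_k$ values of $j$, and (5), the total is at most
$$\frac{6dL_k}{\delta_km_k}\le6d\,2^{-k}.$$

With $C_d=12d(d+1)+2\cdot6^d+6d$ the right side of (6) is at most $C_d\sum_{k>k_0}2^{-k}=C_d2^{-k_0}$. As $C_d$ does not depend on $k_0$, this is less than $1$ for $k_0$ large, which contradicts (6). So no $X$ in the list has a common vector for $\Lambda$, and Theorem A is proved. With it, the corollary: the guess fails already in dimension zero. $\blacksquare$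

## Tours that finish in time: proof of Theorem B

Now the cost of travel works for us. If there are $m$ pieces of size $e^{-\tau}$ and $m^{1-1/d}$ is small compared with $\tau$, then a good tour has length small compared with $\tau$, and Lemma 1 lets it finish while the balls are still larger than the pieces. Pieces of very different sizes are handled in groups, the largest pieces first.

**Step 1 (reduction).** *This step brings us to the criterion.* A $\sigma$-compact set is a countable union of compact sets, each of which has $\mathcal H^{\psi_d}$-measure zero, and countable intersections of residual sets are residual. So let $\Lambda$ be compact and nonempty, $\Lambda\subset[\alpha,\beta]^d$ with $0<\alpha<\beta$, and put $\ell=\beta-\alpha$. By Theorem C it suffices to find an $(\varepsilon,N)$-itinerary for $\Lambda$ for given $\varepsilon$ and $N$. We may take $\varepsilon\in(0,1]$, since an itinerary for a smaller $\varepsilon$ is one for a larger $\varepsilon$. Fix such $\varepsilon$ and an integer $N\ge1$.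

**Lemma 3 (short tours).** Any $m\ge1$ points of $[\alpha,\beta]^d$ can be ordered so that the sum of consecutive sup-distances is at most $Cm^{1-1/d}$, with $C=2^d\ell$.

*Proof.* Let $q=\lceil m^{1/d}\rceil\le2m^{1/d}$. Divide the cube into $q^d$ cells of side $\ell/q$ and enumerate them back and forth, row after row and layer after layer, so that consecutive cells share a face. Assign each point to a cell that contains it and list the points cell by cell. If two consecutive points lie in cells whose indices differ by $t\ge0$, the $t+1$ cells from one to the other form a chain, whose projection to each axis is an interval of length at most $(t+1)\ell/q$; so the points are at distance at most $(t+1)\ell/q$. The numbers $t$ add up to at most $q^d$, and there are fewer than $m$ pairs. The total is at most $(q^d+m)\frac\ell q=\ell\big(q^{d-1}+\frac mq\big)\le\ell(2^{d-1}+1)m^{1-1/d}\le Cm^{1-1/d}$. $\square$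

**Step 2 (a cover sorted by scale).** *This step extracts from $\mathcal H^{\psi_d}(\Lambda)=0$ how many pieces there are at each scale.* Let $\kappa\in(0,1)$, to be chosen small in Step 4, and put $\theta=\kappa^{(d-1)/d}\in(0,1)$. There are a countable cover of $\Lambda$ by sets $E_i$ meeting $\Lambda$ and numbers $r_i>0$ with $r_i\ge\operatorname{diam}E_i$ and $\sum_i\psi_d(r_i)<\kappa$; if $\operatorname{diam}E_i=0$, take a tiny positive $r_i$. As $\kappa<1$, every $\psi_d(r_i)<1$, so $r_i<1/e$. Write $r_i=e^{-\tau_i}$ with $\tau_i>1$; then
$$\sum_i\tau_i^{-d/(d-1)}<\kappa .$$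
Pick $b_i\in E_i\cap\Lambda$. The open balls of center $b_i$ and radius $2r_i$ cover $\Lambda$; keep a finite subcover. For $k\ge0$ let $G_k$ be the set of kept indices with $2^k\le\tau_i<2^{k+1}$, and $m_k=\#G_k$. Each $i\in G_k$ contributes at least $2^{-(k+1)d/(d-1)}$ to the sum, so $m_k2^{-(k+1)d/(d-1)}\le\kappa$, and hence
$$m_k^{1-1/d}\le\theta2^{k+1},\qquad m_k\le(\theta2^{k+1})^{d/(d-1)}\le4^{k+1},\tag{7}$$
where the last inequality uses $\theta<1$ and $\frac d{d-1}\le2$. Moreover each single term is less than $\kappa$, so $\tau_i>1/\theta$ and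
$$2^{k+1}>1/\theta\quad\text{whenever }G_k\ne\varnothing.\tag{8}$$

**Step 3 (the tour and its clock).** *This step orders the centers and bounds the times.* Order the centers group by group with $k$ increasing, and inside each group by Lemma 3. Relabel them $b_1,b_2,\dots$ and run the clock of Lemma 1 along this list. This gives (2), with times $\ge N$. Suppose $b_Q$ belongs to group $k$. By (7), $Q\le\sum_{j\le k}4^{j+1}\le2\cdot4^{k+1}$. By Lemma 3 and (7), the distance traveled inside groups up to $b_Q$ is at most $\sum_{j\le k}C\theta2^{j+1}\le4C\theta2^k$. There are at most $k$ jumps from one group to another, each of length at most $\ell$. So (4) gives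
$$\log n_Q\le\log\big(N+2(A+1)4^{k+1}\big)+\frac{\ell k}\alpha+\frac{4C\theta}\alpha2^k.\tag{9}$$

**Step 4 (the balls arrive in time).** *This step chooses $\kappa$ so that each ball covers its piece.* Choose $\theta\le\alpha/(8C)$; then the last term of (9) is at most $2^{k-1}$. There is $k_1\ge 0$, depending only on $N,A,\alpha,\ell,\varepsilon$ and not on $\kappa$, such that
$$\log\big(N+2(A+1)4^{k+1}\big)+\frac{\ell k}\alpha+\log\frac2\varepsilon\le2^{k-1}\qquad\text{for all }k\ge k_1 .$$
Choose also $\theta\le2^{-(k_1+1)}$. By (8) every group that occurs has $2^{k+1}>2^{k_1+1}$, so $k\ge k_1$. Both demands on $\theta$ are met by taking $\kappa$ small. Now let $b_Q$ belong to group $k$, with radius parameter $r=e^{-\tau}$, $\tau\ge2^k$. Then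
$$\log n_Q+\log\frac2\varepsilon\le2^{k-1}+2^{k-1}=2^k\le\tau,\qquad\text{that is,}\qquad2r\le\frac\varepsilon{n_Q}.$$
So $Q(b_Q,\varepsilon/n_Q)$ contains the open ball of radius $2r$ around $b_Q$, and these balls cover $\Lambda$. This is (1). The times $n_Q$ and the points $b_Q$ form an $(\varepsilon,N)$-itinerary for $\Lambda$, and Theorem C shows that $\bigcap_{a\in\Lambda}HC(T_a)$ is residual. $\blacksquare$
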